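\title{Extension operators for countable discrete extensions of separable compact spaces}

\begin{abstract}
Let $K\subseteq L$ be compact spaces such that $L\setminus K$ is countable and discrete. We prove that under Martin's Axiom $\mathrm{MA}_\kappa$, if $K$ is separable and of weight at most $\kappa$, then there is a linear extension operator $E:C(K)\to C(L)$ of norm at most $3$, whose values at the new points have the form $f(x)-f(y)+f(w)$. Hence it is consistent with ZFC that such operators exist for all separable compact spaces of weight $\omega_1$. An example in ZFC shows that the constant $3$ cannot be lowered. Under $\mathrm{MA}_\kappa$ separability of $K$ is also necessary, and a Banach space $X$ of density at most $\kappa$ satisfies $\mathrm{Ext}(X,c_0)=0$ if and only if it is isomorphic to a subspace of $\ell_\infty$.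
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, compact spaces are Hausdorff and nonempty, Banach spaces are real, and $\kappa$ is an infinite cardinal. For a compact space $K$, $C(K)$ is the Banach space of continuous real functions on $K$ with the supremum norm.

Let $K\subseteq L$ be compact spaces. The Tietze theorem extends every $f\in C(K)$ to $L$ without increasing its norm, but it treats one function at a time. An \emph{extension operator} is a bounded linear operator $E:C(K)\to C(L)$ such that $Ef|_K=f$ for all $f\in C(K)$. Its norm is at least $1$ and measures the price of extending all functions linearly. If $r:L\to K$ is a retraction, then $Ef=f\circ r$ has norm $1$.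

We consider the smallest enlargements of $K$. A compact space $L\supseteq K$ is a \emph{countable discrete extension} of $K$ if $L\setminus K$ is a countable discrete space. If there are infinitely many new points $e_0,e_1,\dots$, then the functions in $C(L)$ that vanish on $K$ form a copy of $c_0$, and an extension operator is a bounded right inverse of the restriction map in the exact sequence
\begin{equation}\label{eq:seq}
0\longrightarrow c_0\longrightarrow C(L)\longrightarrow C(K)\longrightarrow 0 .
\end{equation}

Whether such an operator exists depends on the \emph{weight} of $K$, the least cardinality of a base of its topology. A \emph{compact line} is a compact space with a linear order in which all sets $\{x:x>a\}$ and $\{x:x<b\}$ are open. Let $\kappa_0$ be the least cardinality of a set of reals that cannot be covered by a sequence of closed sets of measure zero. Three facts are known.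
\begin{enumerate}
\item[(K1)] If $K$ has countable weight, an extension operator of norm one always exists (Dugundji).
\item[(K2)] If the weight of a separable compact line $K$ is at least $\kappa_0$, then $K$ has a countable discrete extension $L$ with no extension operator $C(K)\to C(L)$.
\item[(K3)] Under Martin's Axiom, for every separable compact line $K$ of weight less than $\mathfrak c$ and every countable discrete extension $L$ of $K$ there is an extension operator of norm at most $3$.
\end{enumerate}
The following question comes from the paper of Avil\'es and Korpalski \cite{AK}, where it is stated as open for general separable compact spaces.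

\begin{quote}
\textbf{Question.} Is it relatively consistent with ZFC that for every separable compact space $K$ of weight $\omega_1$ and every countable discrete extension $L$ of $K$ there is an extension operator $E:C(K)\to C(L)$?
\end{quote}

For countable discrete extensions, (K1) has a short proof (Example~\ref{ex:metr}): send $e_n$ to a nearest point $x_n$ of $K$ and put $Ef(e_n)=f(x_n)$. The word ``nearest'' makes sense because countably many functions can be merged into one metric. Martin's Axiom $\mathrm{MA}_\kappa$, recalled in Section~\ref{sec:approx}, allows one to meet $\kappa$ requirements as if they were countably many. One would therefore guess that under $\mathrm{MA}_{\omega_1}$ the points $x_n$ can still be chosen, and that the answer is yes with norm one. The answer is yes, but the guess about the norm is wrong: one point of $K$ for each $e_n$ is not enough, while three points are.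

\begin{theorem}\label{thm:A}
Assume $\mathrm{MA}_\kappa$. Let $K$ be a separable compact space of weight at most $\kappa$ and let $L$ be a countable discrete extension of $K$. Then there is an extension operator $E:C(K)\to C(L)$ with $\|E\|\le3$ and $E1=1$. If $L\setminus K=\{e_n:n\in\omega\}$ is infinite, $E$ can be taken of the form $Ef(e_n)=f(x_n)-f(y_n)+f(w_n)$ with $x_n,y_n,w_n\in K$.
\end{theorem}

\begin{corollary}\label{cor:indep}
Under $\mathrm{MA}_{\omega_1}$ the statement in the Question holds, with operators of norm at most $3$, so it is relatively consistent with ZFC. If $\kappa_0\le\kappa\le\mathfrak c$, the analogous statement for weight $\kappa$ is false. In particular the statement in the Question fails under the Continuum Hypothesis, and it is independent of ZFC.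
\end{corollary}

\begin{theorem}\label{thm:B}
In ZFC, there are a separable compact space $K$ of weight $\omega_1$ and a countable discrete extension $L$ of $K$ such that every extension operator $E:C(K)\to C(L)$ has $\|E\|\ge3$.
\end{theorem}

The method applies to sequences more general than \eqref{eq:seq}. A sequence $0\to c_0\xrightarrow{j}Z\xrightarrow{q}X\to0$ of Banach spaces and bounded operators is \emph{exact} if $j$ is injective, $q$ is onto and $j(c_0)=\ker q$; it \emph{splits} if $q$ has a bounded linear right inverse. We write $\mathrm{Ext}(X,c_0)=0$ if every such exact sequence ending in $X$ splits. The \emph{density} $\mathrm{dens}\,X$ is the least cardinality of a dense subset of $X$.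

\begin{theorem}\label{thm:C}
Assume $\mathrm{MA}_\kappa$.
\begin{enumerate}
\item[(1)] A Banach space $X$ of density at most $\kappa$ satisfies $\mathrm{Ext}(X,c_0)=0$ if and only if $X$ is isomorphic to a subspace of $\ell_\infty$.
\item[(2)] For a compact space $K$ of weight at most $\kappa$ the following are equivalent:
\begin{enumerate}
\item[(a)] every countable discrete extension of $K$ admits a bounded extension operator;
\item[(b)] every countable discrete extension of $K$ admits an extension operator of norm at most $3$;
\item[(c)] $\mathrm{Ext}(C(K),c_0)=0$;
\item[(d)] $C(K)$ is isomorphic to a subspace of $\ell_\infty$;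
\item[(e)] $K$ is separable.
\end{enumerate}
\end{enumerate}
\end{theorem}

Section~\ref{sec:dict} translates extension operators into sequences of functionals. Section~\ref{sec:three} proves Theorem~\ref{thm:B}; the example there shows, on a set of seven points, both why three points are needed and how they work. Section~\ref{sec:approx} contains the main tool, an approximation result in dual Banach spaces (Proposition~\ref{prop:approx}), and the proof of Theorem~\ref{thm:A}. Corollary~\ref{cor:indep} is proved in Section~\ref{sec:range}, and the two parts of Theorem~\ref{thm:C} in Sections~\ref{sec:ext} and~\ref{sec:sep}.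

\section{Extension operators as sequences of functionals}\label{sec:dict}

Our spaces are not metrizable, so we use cluster points in place of convergent subsequences. A point $x$ is a \emph{cluster point} of a sequence $(x_n)$ if every neighborhood of $x$ contains $x_n$ for infinitely many $n$. In a compact space every sequence has a cluster point; a cluster point of a subsequence is a cluster point of the sequence; and if a closed set contains $x_n$ for all large $n$, it contains every cluster point.

Two facts about density will be used. First, a compact space $K$ of weight at most $\kappa$ embeds in $[0,1]^\kappa$, and the polynomials in the coordinates with rational coefficients are dense in $C(K)$ by the Stone--Weierstrass theorem; so $\mathrm{dens}\,C(K)\le\kappa$. Second, if $q:Z\to X$ is a bounded operator onto $X$ with separable kernel and $\mathrm{dens}\,X\le\kappa$, then $\mathrm{dens}\,Z\le\kappa$. Indeed, by the open mapping theorem there is $C$ such that every $x\in X$ has a preimage of norm at most $C\|x\|$; hence $v-v'$ is within $C\|qv-qv'\|$ of $\ker q$ for all $v,v'\in Z$, and the sums $v'+k$ are dense in $Z$ when $v'$ runs over chosen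 preimages of a dense subset of $X$ and $k$ over a countable dense subset of $\ker q$.

\begin{lemma}\label{lem:cde}
Let $L$ be a countable discrete extension of $K$.
\begin{enumerate}
\item[(a)] The points of $L\setminus K$ are isolated in $L$. If $L\setminus K$ is finite, there is an extension operator of norm one with $E1=1$.
\end{enumerate}
Suppose that $L\setminus K=\{e_n:n\in\omega\}$ is infinite, enumerated without repetition.
\begin{enumerate}
\item[(b)] Every cluster point of $(e_n)$ lies in $K$.
\item[(c)] A function $g:L\to\mathbb R$ that vanishes on $K$ is continuous if and only if $g(e_n)\to0$. Thus $g\mapsto(g(e_n))_n$ is an isometry of the kernel of the restriction map $C(L)\to C(K)$ onto $c_0$.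
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $K$ is compact, hence closed, so $L\setminus K$ is open in $L$, and a singleton that is open in $L\setminus K$ is open in $L$. If $L\setminus K$ is finite, it is clopen, and sending it to a fixed point of $K$ defines a retraction of $L$ onto $K$.

(b) The neighborhood $\{e_m\}$ of $e_m$ contains one term of the sequence.

(c) If $g$ is continuous, then for $\varepsilon>0$ the set $\{|g|\ge\varepsilon\}$ is a compact subset of the discrete space $L\setminus K$, hence finite. Conversely, if $g(e_n)\to0$, then $g$ is the uniform limit of the functions $g\cdot1_{\{e_0,\dots,e_m\}}$, which are continuous because the sets $\{e_n\}$ are clopen.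
\end{proof}

By Lemma~\ref{lem:cde}(c) and the Tietze theorem, the sequence \eqref{eq:seq} is exact. An operator $E$ is determined by the functionals $f\mapsto Ef(e_n)$, and the next lemma says which sequences of functionals occur.

\begin{lemma}\label{lem:dict}
Let $L\setminus K=\{e_n:n\in\omega\}$ be as in Lemma~\ref{lem:cde}. For a bounded sequence $\mu=(\mu_n)$ in $C(K)^*$ and $f\in C(K)$ define $E_\mu f:L\to\mathbb R$ by $E_\mu f=f$ on $K$ and $E_\mu f(e_n)=\mu_n(f)$. The following are equivalent:
\begin{enumerate}
\item[(i)] $E_\mu f$ is continuous for every $f\in C(K)$;
\item[(ii)] $\mu_n(g|_K)-g(e_n)\to0$ for every $g\in C(L)$;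
\item[(iii)] $\mu_n(g|_K)-g(e_n)\to0$ for all $g$ in some subset of $C(L)$ whose restrictions to $K$ are dense in $C(K)$.
\end{enumerate}
In this case $E_\mu$ is an extension operator of norm $\max(1,\sup_n\|\mu_n\|)$. Every extension operator $E$ equals $E_\mu$ for $\mu_n(f)=Ef(e_n)$.
\end{lemma}

\begin{proof}
For $g\in C(L)$ the function $E_\mu(g|_K)-g$ vanishes on $K$. By Lemma~\ref{lem:cde}(c), $E_\mu(g|_K)$ is continuous if and only if $\mu_n(g|_K)-g(e_n)\to0$. Since every $f\in C(K)$ is a restriction, (i) and (ii) are equivalent, (ii) implies (iii), and (iii) gives continuity of $E_\mu f$ for a dense set of $f$. Now $\sup_L|E_\mu f|=\max(\|f\|,\sup_n|\mu_n(f)|)$. This gives the norm, and it shows that $E_\mu f_k\to E_\mu f$ uniformly when $f_k\to f$, so (iii) implies (i). The last sentence holds because $\|\mu_n\|\le\|E\|$.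
\end{proof}

Write $\delta_x$ for the evaluation functional $f\mapsto f(x)$. Condition (ii) says that the point masses $\delta_{e_n}$ are approximated in the weak* topology of $C(L)^*$, better and better as $n\to\infty$, by a bounded sequence of functionals that live on $K$.

\begin{example}\label{ex:metr}
Let $K$ have countable weight. Then $C(K)$ is separable, and so is $C(L)$. Let $\{g_k:k\in\omega\}$ be dense in the unit ball of $C(L)$ and put $d(u,v)=\sum_k2^{-k}|g_k(u)-g_k(v)|$, a continuous pseudometric on $L$. The function $\varphi(u)=\min_{x\in K}d(u,x)$ is continuous and vanishes on $K$, so $\varphi(e_n)\to0$. Choose $x_n\in K$ with $d(e_n,x_n)=\varphi(e_n)$. Then $|g_k(x_n)-g_k(e_n)|\le2^k\varphi(e_n)\to0$ for each $k$, and the same holds for scalar multiples of the $g_k$. So $\mu_n=\delta_{x_n}$ satisfies (iii), and $E_\mu$ has norm one.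
\end{example}

All our examples of extensions come from one construction. Let $\omega+1=\omega\cup\{\omega\}$ be the one-point compactification of the discrete space $\omega$.

\begin{lemma}\label{lem:graph}
Let $K$ be a nonempty closed subset of a compact space $P$ and let $(t_n)$ be a sequence in $P$ all of whose cluster points lie in $K$. Then
\[
L=(K\times\{\omega\})\cup\{(t_n,n):n\in\omega\}\subseteq P\times(\omega+1)
\]
is a countable discrete extension of $K$, identified with $K\times\{\omega\}$, with new points $e_n=(t_n,n)$. If every point of $K$ is a cluster point of $(t_n)$, then $\{e_n:n\in\omega\}$ is dense in $L$.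
\end{lemma}

\begin{proof}
The point $e_n$ is isolated because $L\cap(P\times\{n\})=\{e_n\}$. To see that $L$ is closed, take $(y,n)\notin L$. If $n<\omega$, then $(P\setminus\{t_n\})\times\{n\}$ is a neighborhood that misses $L$. If $n=\omega$, then $y\notin K$, so $y$ has a neighborhood $U$ that is disjoint from $K$ and contains no $t_i$ with $i\ge m$, for some $m$; then $U\times[m,\omega]$ misses $L$. Finally, if $x\in K$ is a cluster point of $(t_n)$, every basic neighborhood $U\times[m,\omega]$ of $(x,\omega)$ contains some $(t_i,i)$.
\end{proof}

\section{Why three points}\label{sec:three}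

For a set $I$ let
\[
K_I=\{0,1\}^I\cup\{1,2\}^I\subseteq\{0,1,2\}^I .
\]
These are the points that do not take both values $0$ and $2$. Let $\mathbf 1\in K_I$ be the point with all coordinates equal to $1$.

\subsection*{A finite model}
Let $I$ have two elements, so that $K_I$ has seven points (Figure~\ref{fig:grid}), and let $z=(0,2)\notin K_I$. We look for a functional $\mu$ on $C(K_I)$ that imitates $\delta_z$ on every function of the first coordinate and on every function of the second coordinate. Either requirement alone is met by a point mass: take $x=(0,1)$ for the first and $w=(1,2)$ for the second. No point of $K_I$ meets both. With $y=(1,1)$, however, the functional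
\[
\mu=\delta_x-\delta_y+\delta_w
\]
meets both. On functions of the first coordinate $\delta_y$ and $\delta_w$ cancel and $\delta_x$ remains; on functions of the second coordinate $\delta_x$ and $\delta_y$ cancel and $\delta_w$ remains. The norm $3$ cannot be improved. Let $U$ be the set where the first coordinate is $0$ and $V$ the set where the second coordinate is $2$. They are disjoint on $K_I$, so $h=2\cdot1_U+2\cdot1_V-1$ takes only the values $\pm1$ on $K_I$, while any $\mu$ as required has $\mu(1_U)=\mu(1_V)=\mu(1)=1$ and so $\mu(h)=3$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]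
\draw[gray] (0,0) rectangle (1,1);
\draw[gray] (1,1) rectangle (2,2);
\fill (0,0) circle (2pt) (1,0) circle (2pt) (0,1) circle (2pt) (1,1) circle (2pt) (2,1) circle (2pt) (1,2) circle (2pt) (2,2) circle (2pt);
\draw (0,2) circle (2pt) (2,0) circle (2pt);
\node[left] at (-0.05,2) {$z=(0,2)$};
\node[left] at (-0.05,1) {$x$};
\node[below right] at (1,1) {$y$};
\node[above] at (1,2.05) {$w$};
\end{tikzpicture}
\caption{The set $\{0,1\}^2\cup\{1,2\}^2$ (filled points) in $\{0,1,2\}^2$. No filled point shares both coordinates with $z$, but $\delta_x-\delta_y+\delta_w$ agrees with $\delta_z$ on all functions of one coordinate: $y,w$ lie on a vertical line and $x,y$ on a horizontal line.}\label{fig:grid}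
\end{figure}

\subsection*{The uncountable version}
To turn this into an extension we need a sequence $(t_n)$ in $\{0,1,2\}^{\omega_1}$ with two properties that pull against each other. For each pair $\xi,\eta$ the conflict ``$t_n(\xi)=0$ and $t_n(\eta)=2$'' may occur only for finitely many $n$, so that the cluster points lie in $K_{\omega_1}$. But inside every uncountable set of coordinates conflicts must occur for arbitrarily large $n$, so that no operator can disregard them. The sets $A_\xi$ and $B_\xi$ below record where the $\xi$-th coordinate is $0$ and $2$.

\begin{lemma}\label{lem:sets}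
There are sets $A_\xi,B_\xi\subseteq\omega$ $(\xi<\omega_1)$ such that
\begin{enumerate}
\item[(i)] $A_\xi$ is infinite and $A_\xi\cap B_\xi=\emptyset$;
\item[(ii)] $(A_\xi\cup B_\xi)\cap(A_\eta\cup B_\eta)$ is finite for $\xi\ne\eta$;
\item[(iii)] for $\omega\le\alpha<\omega_1$ and $m\in\omega$, the set $A_\xi\cap B_\alpha$ has an element $\ge m$ for all but finitely many $\xi<\alpha$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let the sets $A_n,B_n$ $(n<\omega)$ form a partition of $\omega$ into infinite sets. Let $\omega\le\alpha<\omega_1$ and suppose that the sets with index below $\alpha$ satisfy (i) and (ii). Enumerate the ordinals below $\alpha$ without repetition as $\xi_0,\xi_1,\dots$. For each $j$ the set $A_{\xi_j}\setminus\bigcup_{i<j}(A_{\xi_i}\cup B_{\xi_i})$ is infinite by (i) and (ii). Choose recursively two distinct elements $a_j,b_j>j$ of it, different from all earlier choices, and put $A_\alpha=\{a_j:j\in\omega\}$, $B_\alpha=\{b_j:j\in\omega\}$. All the chosen numbers are distinct, which gives (i). For $j>i$ the numbers $a_j,b_j$ lie outside $A_{\xi_i}\cup B_{\xi_i}$, which gives (ii). For $j\ge m$ we have $b_j\in A_{\xi_j}\cap B_\alpha$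 and $b_j>m$, which gives (iii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $K=K_{\omega_1}$. It is the union of two copies of the Cantor cube $\{0,1\}^{\omega_1}$, so it is compact. It is separable by the Hewitt--Marczewski--Pondiczery theorem (a product of at most $\mathfrak c$ separable spaces is separable). Its weight is at most $\omega_1$, and it is uncountable because countably many basic neighborhoods of $\mathbf 1$ restrict only countably many coordinates and so cannot intersect in $\{\mathbf 1\}$.

Define $t_n(\xi)=0$ if $n\in A_\xi$, $t_n(\xi)=2$ if $n\in B_\xi$, and $t_n(\xi)=1$ otherwise. If a cluster point $y$ of $(t_n)$ had $y(\xi)=0$ and $y(\eta)=2$, then $\xi\ne\eta$ and $A_\xi\cap B_\eta$ would be infinite, against (ii). So the cluster points lie in $K$, and Lemma~\ref{lem:graph} gives a countable discrete extension $L$ with $e_n=(t_n,n)$. Let $U_\xi$ and $V_\xi$ be the clopen subsets of $L$ where the $\xi$-th coordinate is $0$ and $2$, respectively. Then $e_n\in U_\xi$ means $n\in A_\xi$, $e_n\in V_\xi$ means $n\in B_\xi$, and $U_\xi\cap V_\eta\cap K=\emptyset$ for all $\xi,\eta$.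

Let $E$ be an extension operator, $\mu_n(f)=Ef(e_n)$ and $\delta>0$. By Lemma~\ref{lem:dict}(ii), applied to $1_{U_\xi}$, $1_{V_\xi}$ and $1$, for each $\xi$ there is $m_\xi$ such that for $n\ge m_\xi$
\[
|\mu_n(1_{U_\xi\cap K})-1_{A_\xi}(n)|<\delta,\qquad|\mu_n(1_{V_\xi\cap K})-1_{B_\xi}(n)|<\delta,\qquad|\mu_n(1)-1|<\delta .
\]
There are $m$ and an uncountable $\Gamma\subseteq\omega_1$ with $m_\xi=m$ for all $\xi\in\Gamma$. Choose $\alpha\in\Gamma$ with infinitely many predecessors in $\Gamma$; then $\alpha\ge\omega$. By (iii) there are $\xi\in\Gamma$ below $\alpha$ and $n\ge m$ with $n\in A_\xi\cap B_\alpha$. This is the finite model at the coordinates $\xi,\alpha$: the function $h=2\cdot1_{U_\xi\cap K}+2\cdot1_{V_\alpha\cap K}-1$ takes only the values $\pm1$, and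
\[
\mu_n(h)>2(1-\delta)+2(1-\delta)-(1+\delta)=3-5\delta .
\]
Hence $\|E\|\ge3-5\delta$ for every $\delta>0$.
\end{proof}

In this example the three points can be written down, with no extra axiom.

\begin{proposition}\label{prop:attained}
For $K$, $L$, $(t_n)$ as in the proof above, let $x_n=\min(t_n,\mathbf 1)$ and $w_n=\max(t_n,\mathbf 1)$, coordinatewise. Then $Ef(e_n)=f(x_n)-f(\mathbf 1)+f(w_n)$ defines an extension operator of norm $3$.
\end{proposition}

\begin{proof}
We have $x_n\in\{0,1\}^{\omega_1}$ and $w_n\in\{1,2\}^{\omega_1}$, so both lie in $K$. Let $J\subseteq\omega_1$ be finite, $\varphi:\{0,1,2\}^J\to\mathbb R$, and $g(t,n)=\varphi(t|_J)$ for $(t,n)\in L$. The restrictions of such $g$ are dense in $C(K)$ by the Stone--Weierstrass theorem. All sets $A_\xi\cap B_\eta$ are finite by (i) and (ii), so for large $n$ the point $t_n|_J$ omits the value $2$ or the value $0$. In the first case $x_n=t_n$ and $w_n=\mathbf 1$ on $J$; in the second case $x_n=\mathbf 1$ and $w_n=t_n$ on $J$. In both cases $g(x_n)-g(\mathbf 1)+g(w_n)=g(e_n)$. By Lemma~\ref{lem:dict}(iii), $E$ is an extension operator of norm at most $3$, and Theorem~\ref{thm:B} gives equality.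
\end{proof}

What makes this work is that the expression $x-y+w$ collapses in two ways: to $x$ where $y=w$, and to $w$ where $x=y$. A general space has no distinguished point like $\mathbf 1$. In the next section compactness supplies the middle point for one pair of requirements at a time, and Martin's Axiom assembles the choices.

\section{Approximation by three points}\label{sec:approx}

\subsection*{Martin's Axiom}
Let $(\mathbb P,\le)$ be a partially ordered set, whose elements are called \emph{conditions}; $q\le p$ is read ``$q$ extends $p$''. Two conditions are \emph{compatible} if some condition extends both. The poset is \emph{ccc} if every uncountable subset contains two distinct compatible elements. A set $\mathcal D\subseteq\mathbb P$ is \emph{dense} if every condition has an extension in $\mathcal D$. A \emph{filter} is an upward closed set $H\subseteq\mathbb P$ any two elements of which have a common extension in $H$. The axiom $\mathrm{MA}_\kappa$ says that for every ccc poset and every family of at most $\kappa$ dense subsets there is a filter meeting all of them. The statement $\mathrm{MA}_\omega$ is a theorem of ZFC, $\mathrm{MA}_\kappa$ implies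 $\kappa<\mathfrak c$, and $\mathrm{MA}_{\omega_1}$ is consistent relative to ZFC (Solovay--Tennenbaum). Martin's Axiom asserts $\mathrm{MA}_\kappa$ for all $\kappa<\mathfrak c$.

\subsection*{The approximation result}
We state it for an arbitrary dual space, because Theorem~\ref{thm:C} needs this generality and the proof uses nothing more.

\begin{proposition}\label{prop:approx}
Assume $\mathrm{MA}_\kappa$. Let $Z$ be a Banach space of density at most $\kappa$, let $\Delta\subseteq Z^*$ be nonempty, weak*-compact and weak*-separable, and let $(z_n)_{n\in\omega}$ be a bounded sequence in $Z^*$ all of whose weak*-cluster points lie in $\Delta$. Then there are $x_n,y_n,w_n\in\Delta$ such that $x_n-y_n+w_n-z_n\to0$ in the weak* topology.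
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:approx}]
By Lemma~\ref{lem:cde}(a) we may assume that $L\setminus K=\{e_n:n\in\omega\}$ is infinite, enumerated without repetition. Let $Z=C(L)$. Since \eqref{eq:seq} is exact and $\mathrm{dens}\,C(K)\le\kappa$, we have $\mathrm{dens}\,Z\le\kappa$. The map $x\mapsto\delta_x$ from $L$ to $(Z^*,\text{weak*})$ is continuous and injective, hence a homeomorphism onto a weak*-compact, so weak*-closed, set. Therefore $\Delta=\{\delta_x:x\in K\}$ is weak*-compact and weak*-separable, and every cluster point of $z_n=\delta_{e_n}$ is $\delta_x$ for a cluster point $x$ of $(e_n)$, which lies in $K$ by Lemma~\ref{lem:cde}(b). The proposition gives $x_n,y_n,w_n\in K$ with $g(x_n)-g(y_n)+g(w_n)-g(e_n)\to0$ for all $g\in C(L)$. By Lemma~\ref{lem:dict}, the functionals $\mu_n=\delta_{x_n}-\delta_{y_n}+\delta_{w_n}$ define an extension operator of norm at most $3$, and $\mu_n(1)=1$ gives $E1=1$.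
\end{proof}

The rest of this section proves Proposition~\ref{prop:approx}. All topological notions in $Z^*$ refer to the weak* topology. Fix a countable dense set $D\subseteq\Delta$ and a norm-dense set $S\subseteq Z$ with $|S|\le\kappa$. For finite $F\subseteq S$ and $u,v\in Z^*$ put
\[
d_F(u,v)=\max_{f\in F}|u(f)-v(f)|,\qquad d_\emptyset=0 .
\]
This is a continuous pseudometric, and $d_F\le d_{F'}$ if $F\subseteq F'$. For $\tau=(x,y,w)\in D^3$ put $\langle\tau\rangle=x-y+w$.

\subsection*{Finitely many requirements}
On finitely many vectors, a single point of $D$ approximates $z_n$ from some index on.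

\begin{lemma}\label{lem:thr}
For finite $F\subseteq S$ and $\varepsilon>0$ there is $N\in\omega$ such that for every $n\ge N$ some $d\in D$ has $d_F(d,z_n)<\varepsilon$.
\end{lemma}

\begin{proof}
Otherwise infinitely many $z_n$ lie in the closed set $C=\{z:d_F(d,z)\ge\varepsilon\text{ for all }d\in D\}$. They form a bounded subsequence, which by the Banach--Alaoglu theorem has a cluster point $z$. Then $z\in C$ and $z\in\Delta$. But $D$ is dense in $\Delta$, so $d_F(d,z)<\varepsilon$ for some $d\in D$, a contradiction.
\end{proof}

Let $N(F,\varepsilon)$ be the least such $N$; we call it the \emph{threshold} of $(F,\varepsilon)$.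

\subsection*{The poset}
A condition consists of a finite initial piece of the desired sequence of triples and a promise $(F,\varepsilon)$: all later triples approximate $z_i$ on $F$ up to $\varepsilon$. A promise may be made only after its threshold, so that it can be kept. Formally, $\mathbb P$ is the set of all $p=(n_p,\sigma_p,F_p,\varepsilon_p)$ such that $n_p\in\omega$, $\sigma_p=(\sigma_p(i))_{i<n_p}$ is a sequence in $D^3$, $F_p\subseteq S$ is finite, $\varepsilon_p>0$ is rational, and $n_p\ge N(F_p,\varepsilon_p)$. Let $q\le p$ if $n_q\ge n_p$, $\sigma_q$ extends $\sigma_p$, $F_q\supseteq F_p$, $\varepsilon_q\le\varepsilon_p$, and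
\[
d_{F_p}(\langle\sigma_q(i)\rangle,z_i)<\varepsilon_p\qquad\text{for }n_p\le i<n_q .
\]
This relation is reflexive and antisymmetric. It is transitive: let $r\le q\le p$; for $n_p\le i<n_q$ we have $\sigma_r(i)=\sigma_q(i)$, and for $n_q\le i<n_r$ we have $d_{F_p}(\langle\sigma_r(i)\rangle,z_i)\le d_{F_q}(\langle\sigma_r(i)\rangle,z_i)<\varepsilon_q\le\varepsilon_p$. The tuple $(0,\emptyset,\emptyset,1)$ is a condition.

\begin{lemma}\label{lem:ext}
Let $p\in\mathbb P$, let $F\supseteq F_p$ be a finite subset of $S$, let $0<\varepsilon\le\varepsilon_p$ be rational and $m\in\omega$. Then there is $q\le p$ with $F_q=F$, $\varepsilon_q=\varepsilon$ and $n_q\ge m$.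
\end{lemma}

\begin{proof}
Put $n_q=\max(m,n_p,N(F,\varepsilon))$. For $n_p\le i<n_q$ we have $i\ge N(F_p,\varepsilon_p)$, so some $d_i\in D$ has $d_{F_p}(d_i,z_i)<\varepsilon_p$. Put $\sigma_q(i)=(d_i,d_i,d_i)$, so that $\langle\sigma_q(i)\rangle=d_i$.
\end{proof}

So far single points of $D$ would serve as well as triples. The difficulty is the countable chain condition. Take two conditions with the same initial piece of length $N$ and promises $(F,\varepsilon)$ and $(F',\varepsilon)$. A common extension must reach the threshold $N(F\cup F',\varepsilon)$, and for all $i$ in the window $N\le i<N(F\cup F',\varepsilon)$ it must keep both promises, which a single point may be unable to do. In a model of $\mathrm{MA}_{\omega_1}$ the one-point version of $\mathbb P$ is indeed not ccc for the pair $K,L$ of Theorem~\ref{thm:B}, since the argument at the end of this section would then produce an operator of norm one.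

\subsection*{Filling the window}
Let $u\in D$ approximate $z_i$ on $F$ and let $w\in D$ approximate $z_i$ on $F'$. Following Section~\ref{sec:three}, we want $x,y\in\Delta$ such that $x$ is close to $u$ and $y$ is close to $w$ on $F$, while $x=y$ on $F'$. Such $x,y$ need not exist for unrelated $u$ and $w$. The next lemma shows that they exist once $u$ and $w$ are close on a suitable finite set $G$, and that one $G$ serves all $F'$ inside a given countable set.

\begin{lemma}\label{lem:glue}
Let $S_0\subseteq S$ be countable, $F\subseteq S$ finite and $\delta>0$. There are a finite $G\subseteq S_0$ and $\eta>0$ such that whenever $u,v\in\Delta$ and $d_G(u,v)<\eta$, there are $x,y\in\Delta$ with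
\[
x(g)=y(g)\ \text{ for all }g\in S_0,\qquad d_F(x,u)<\delta,\qquad d_F(y,v)<\delta .
\]
\end{lemma}

\begin{proof}
Let $G_1\subseteq G_2\subseteq\cdots$ be finite sets with union $S_0$. If the lemma fails, then for each $m\ge1$ there are $u_m,v_m\in\Delta$ with $d_{G_m}(u_m,v_m)<1/m$ for which no such $x,y$ exist. Let $(x,y)$ be a cluster point of $((u_m,v_m))_m$ in the compact space $\Delta\times\Delta$. For $g\in S_0$ we have $|u_m(g)-v_m(g)|<1/m$ for all large $m$, so $x(g)=y(g)$. The neighborhood of $(x,y)$ given by $d_F(x,\cdot)<\delta$ and $d_F(y,\cdot)<\delta$ contains some $(u_m,v_m)$. Then $x,y$ work for $u_m,v_m$, a contradiction.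
\end{proof}

For example, let $\Delta$ be the copy of $K_{\omega_1}$ from Section~\ref{sec:three}, let $F$ consist of functions of one coordinate $\xi$, and let $S_0$ consist of functions of coordinates other than $\xi$. Then $G=\emptyset$ works: let $x$ and $y$ agree with $u$ and $v$ at $\xi$ and equal $1$ elsewhere.

\begin{lemma}\label{lem:window}
Let $S_0\subseteq S$ be countable, $F\subseteq S$ finite and $\varepsilon>0$. Let $G,\eta$ be given by Lemma~\ref{lem:glue} for $S_0$, $F$ and $\delta=\varepsilon/8$, and let $0<\varepsilon'\le\min(\varepsilon/4,\eta/2)$. Then for every finite $F'\subseteq S_0$ and every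
\[
i\ge\max\bigl(N(F\cup G,\varepsilon'),N(F'\cup G,\varepsilon')\bigr)
\]
there is $\tau\in D^3$ with $d_{F\cup F'}(\langle\tau\rangle,z_i)<\varepsilon$.
\end{lemma}

\begin{proof}
By the definition of the thresholds there are $u,w\in D$ with $d_{F\cup G}(u,z_i)<\varepsilon'$ and $d_{F'\cup G}(w,z_i)<\varepsilon'$. Both are close to $z_i$ on $G$, so $d_G(u,w)<2\varepsilon'\le\eta$. Lemma~\ref{lem:glue} gives $x,y\in\Delta$ that agree on $S_0$, with $d_F(x,u)<\delta$ and $d_F(y,w)<\delta$. Since triples must come from $D$, choose $x^*,y^*\in D$ with $d_{F\cup F'}(x^*,x)<\delta$ and $d_{F\cup F'}(y^*,y)<\delta$, and let $\tau=(x^*,y^*,w)$. On $F$ we cancel $y^*$ against $w$: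
\[
x^*-y^*+w-z_i=(x^*-x)+(x-u)+(u-z_i)+(y-y^*)+(w-y),
\]
and at $f\in F$ the right side has modulus less than $4\delta+\varepsilon'\le\frac34\varepsilon$. On $F'$ we cancel $x^*$ against $y^*$:
\[
x^*-y^*+w-z_i=(x^*-x)+(x-y)+(y-y^*)+(w-z_i),
\]
and at $f\in F'\subseteq S_0$ the term $x-y$ vanishes, so the modulus is less than $2\delta+\varepsilon'\le\frac12\varepsilon$.
\end{proof}

The threshold of $F\cup F'$ has disappeared from the hypothesis: only the separate thresholds of $F\cup G$ and $F'\cup G$ remain.

\subsection*{The countable chain condition}
To use Lemma~\ref{lem:window} for conditions $p,q$ we need a countable set $S_0$ containing $F_q$, the set $G$ determined by $S_0$ and $F_p$, and one initial piece that keeps the promise of $p$ and the promise of $q$ up to an index beyond both thresholds. The order of choices is the issue: $G$ is known only after $S_0$ and $p$, and $q$ must then be found inside $S_0$. We arrange this by choosing $S_0$ so that it already contains a candidate $q$ for every outcome.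

\begin{lemma}\label{lem:ccc}
The poset $\mathbb P$ is ccc.
\end{lemma}

\begin{proof}
Let $\mathcal X\subseteq\mathbb P$ be uncountable. A \emph{type} is a tuple $t=(\varepsilon,G,\varepsilon',N,\sigma)$, where $\varepsilon,\varepsilon'>0$ are rational, $G\subseteq S$ is finite, $N\in\omega$ and $\sigma$ is a sequence in $D^3$ of length $N$. A condition $p$ \emph{realizes} $t$ if $\varepsilon_p=\varepsilon$ and $(N,\sigma,F_p\cup G,\varepsilon')$ is a condition that extends $p$. Since $D$ is countable, for each countable $T\subseteq S$ there are only countably many types with $G\subseteq T$.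

We construct a countable $\mathcal X_0\subseteq\mathcal X$ such that, with $S_0=\bigcup_{q\in\mathcal X_0}F_q$, every type with $G\subseteq S_0$ that is realized by an element of $\mathcal X$ is realized by an element of $\mathcal X_0$. Let $\mathcal Y_0=\emptyset$. Given a countable $\mathcal Y_k\subseteq\mathcal X$, let $T_k=\bigcup_{q\in\mathcal Y_k}F_q$, and obtain $\mathcal Y_{k+1}$ from $\mathcal Y_k$ by adding one realizing element of $\mathcal X$ for each type with $G\subseteq T_k$ that has one. Put $\mathcal X_0=\bigcup_k\mathcal Y_k$. A finite $G\subseteq S_0=\bigcup_kT_k$ is contained in some $T_k$, so $\mathcal X_0$ is as required.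

Choose $p\in\mathcal X\setminus\mathcal X_0$ and let $\varepsilon=\varepsilon_p$. Take $G\subseteq S_0$ and $\eta$ from Lemma~\ref{lem:glue} for $S_0$, $F_p$, $\varepsilon/8$, and a rational $\varepsilon'$ with $0<\varepsilon'\le\min(\varepsilon/4,\eta/2)$. By Lemma~\ref{lem:ext} there is a condition $p'=(N,\sigma,F_p\cup G,\varepsilon')\le p$. So $p$ realizes the type $(\varepsilon,G,\varepsilon',N,\sigma)$, and some $q\in\mathcal X_0$ realizes it too. Then $q\ne p$, $F_q\subseteq S_0$, $\varepsilon_q=\varepsilon$, and $q'=(N,\sigma,F_q\cup G,\varepsilon')$ is a condition with $q'\le q$.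

We build a common extension $r$ of $p$ and $q$. Let $n_r=\max(N,N(F_p\cup F_q,\varepsilon))$ and $\sigma_r(i)=\sigma(i)$ for $i<N$. Since $p'$ and $q'$ are conditions, $N\ge N(F_p\cup G,\varepsilon')$ and $N\ge N(F_q\cup G,\varepsilon')$. So for $N\le i<n_r$ Lemma~\ref{lem:window} gives $\sigma_r(i)\in D^3$ with $d_{F_p\cup F_q}(\langle\sigma_r(i)\rangle,z_i)<\varepsilon$. The tuple $r=(n_r,\sigma_r,F_p\cup F_q,\varepsilon)$ is a condition by the choice of $n_r$. It extends $p$: the sequence $\sigma_r$ extends $\sigma$, which extends $\sigma_p$, and the promise of $p$ is kept for $n_p\le i<N$ because $p'\le p$, and for $N\le i<n_r$ by the choice of $\sigma_r(i)$. The same sentence with $q,q'$ in place of $p,p'$ shows $r\le q$.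
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:approx}]
For $f\in S$ and $m\ge1$ the set $\mathcal D_{f,m}=\{p:f\in F_p,\ \varepsilon_p\le1/m,\ n_p\ge m\}$ is dense by Lemma~\ref{lem:ext}, and there are at most $\kappa$ such sets. By Lemma~\ref{lem:ccc} and $\mathrm{MA}_\kappa$ there is a filter $H$ meeting all of them. The sequences $\sigma_p$, $p\in H$, extend one another and have unbounded lengths, so their union is a sequence $((x_i,y_i,w_i))_{i\in\omega}$ in $D^3$.

Fix $f$ and $m$, take $p\in H\cap\mathcal D_{f,m}$, and let $i\ge n_p$. Take $s\in H$ extending both $p$ and an element of $H\cap\mathcal D_{f,i+1}$. Then $n_p\le i<n_s$, and $s\le p$ gives $|(x_i-y_i+w_i-z_i)(f)|<\varepsilon_p\le1/m$. Thus $(x_i-y_i+w_i-z_i)(f)\to0$ for every $f\in S$. The set $\Delta$ is weak*-compact, hence norm bounded by the uniform boundedness principle, so the functionals $x_i-y_i+w_i-z_i$ are uniformly bounded. As $S$ is norm dense, the convergence holds on all of $Z$.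
\end{proof}

\begin{remark}
The hypothesis on cluster points is used only in Lemma~\ref{lem:thr}. Compactness of $\Delta$ is used in Lemma~\ref{lem:glue} and for boundedness. Separability of $\Delta$ makes the set of types over a countable set countable, in Lemma~\ref{lem:ccc}; Example~\ref{ex:nonsep} shows that it cannot be omitted. The bound on $\mathrm{dens}\,Z$ and the axiom $\mathrm{MA}_\kappa$ enter only in the last step.
\end{remark}

\section{The range of weights}\label{sec:range}

Under Martin's Axiom, Theorem~\ref{thm:A} covers all weights below $\mathfrak c$. Corollary~\ref{cor:indep} shows that this range is optimal, since $\kappa_0\le\mathfrak c$: the real line is not a countable union of sets of measure zero.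

\begin{proof}[Proof of Corollary~\ref{cor:indep}]
The first sentence is Theorem~\ref{thm:A} for $\kappa=\omega_1$ together with the consistency of $\mathrm{MA}_{\omega_1}$. For the second, by (K2) it suffices to find a separable compact line of weight $\kappa$ for every infinite $\kappa\le\mathfrak c$. We split $\kappa$ points of $[0,1]$. Let $A\subseteq(0,1)$ have cardinality $\kappa$ and let $K=([0,1]\times\{0\})\cup(A\times\{1\})$ with the lexicographic order and the order topology.

A linear order with a least element is compact in the order topology if every nonempty subset has a supremum. For nonempty $Y\subseteq K$ let $s$ be the supremum of the first coordinates; then $\sup Y=(s,1)$ if $(s,1)\in Y$ and $\sup Y=(s,0)$ otherwise. The points $(q,0)$ with $q$ rational are dense: they approach $(s,0)$ from the left for $s>0$ and $(a,1)$ from the right for $a\in A$. For $a\in A$ the set $W_a=\{x:x\le(a,0)\}=\{x:x<(a,1)\}$ is clopen. The first coordinate and the functions $1_{W_a}$ are continuous and separate points, so $K$ embeds in $[0,1]\times\{0,1\}^A$ and has weight at most $\kappa$. Conversely, a base contains for each $a\in A$ a set $B_a$ with $(a,0)\in B_a\subseteq W_a$.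 Its largest element is $(a,0)$, so the sets $B_a$ are distinct and the weight is at least $\kappa$.

Under the Continuum Hypothesis $\kappa_0\le\mathfrak c=\omega_1$, so the statement in the Question fails.
\end{proof}

\section{Exact sequences with kernel $c_0$}\label{sec:ext}

This section proves Theorem~\ref{thm:C}(1). For $\kappa=\omega$ it says that $\mathrm{Ext}(X,c_0)=0$ for every separable $X$, since such an $X$ embeds in $\ell_\infty$ by means of norm-one functionals $\theta_n$ with $\theta_n(x_n)=\|x_n\|$ on a dense sequence $(x_n)$.

\subsection*{Subspaces of $\ell_\infty$ give splitting}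
Let $0\to c_0\xrightarrow{j}Z\xrightarrow{q}X\to0$ be exact. By the open mapping theorem, $j$ has a bounded inverse on its closed range $\ker q$, and there is $C>0$ such that every $x\in X$ has a preimage of norm at most $C\|x\|$. Consequently a bounded operator $Q$ on $Z$ that vanishes on $\ker q$ factors as $Q=Q'q$ with $\|Q'\|\le C\|Q\|$. The sequence splits as soon as there is a bounded $P:Z\to c_0$ with $Pj=\mathrm{id}$: the operator $\mathrm{id}-jP$ vanishes on $j(c_0)$, so it equals $Tq$ for a bounded $T:X\to Z$, and $qTq=q-qjP=q$ gives $qT=\mathrm{id}$.

A natural candidate for $P$ extends the coordinate functionals of $c_0$ to $Z$. It maps into $\ell_\infty$, and it must be corrected by functionals vanishing on $j(c_0)$ so as to map into $c_0$. Proposition~\ref{prop:approx} provides the correction, given a weak*-separable compact set that contains the cluster points. An embedding into $\ell_\infty$ produces such a set.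

\begin{proof}[Proof of Theorem~\ref{thm:C}(1), ``if'']
After scaling, there are $\lambda\ge1$ and $\theta_n\in X^*$ with $\|x\|\le\sup_n|\theta_n(x)|\le\lambda\|x\|$ for all $x\in X$. Let $D_0$ be the countable set of finite sums $\sum r_i\theta_i$ with rational $r_i$ and $\sum|r_i|\le1$, and let $\Delta_0$ be its weak*-closure. It is bounded by $\lambda$, hence weak*-compact, and it is weak*-separable. It is convex, because $D_0$ is norm dense in the convex set of all such sums with real coefficients. It contains the unit ball $B_{X^*}$. Otherwise the Hahn--Banach separation theorem in the weak* topology gives $x^*\in B_{X^*}$ and $x\in X$ with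
\[
x^*(x)>\sup_{\theta\in\Delta_0}\theta(x)=\sup_n|\theta_n(x)|\ge\|x\|,
\]
which is impossible.

Take an exact sequence as above. Then $\mathrm{dens}\,Z\le\kappa$. The functionals $j(c)\mapsto c_n$ on $j(c_0)$ have norm at most $M=\|j^{-1}\|$; extend them to $z_n\in Z^*$ with $\|z_n\|\le M$. Let $z$ be a weak*-cluster point of $(z_n)$. Then $\|z\|\le M$, and $z(j(c))=0$ for each $c\in c_0$ because $z_n(j(c))=c_n\to0$. So $z=q^*x^*$ with $\|x^*\|\le R$, where $R=CM$. Hence all cluster points lie in $\Delta=q^*(R\Delta_0)$, which is weak*-compact and weak*-separable since $q^*$ is weak*-continuous. Proposition~\ref{prop:approx} gives $\nu_n\in X^*$, each of the form $x^*-y^*+w^*$ with $x^*,y^*,w^*\in R\Delta_0$, so $\|\nu_n\|\le3R\lambda$, such that $q^*\nu_n-z_n\to0$ weak*. Then $Pv=(z_n(v)-\nu_n(qv))_n$ defines a bounded operator $Z\to c_0$, and $Pj(c)=c$ because $qj=0$.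
\end{proof}

\subsection*{Extensions in which the new points are dense}
For the converse we need countably many functionals that norm $X$. If the new points $e_n$ of an extension are dense, then the values at $e_n$ determine the norm of an extended function, and they are such functionals. Under $\mathrm{MA}_\kappa$ extensions of this kind exist for every compact space of small weight, separable or not.

\begin{lemma}\label{lem:dense}
Assume $\mathrm{MA}_\kappa$. Every compact space $K$ of weight at most $\kappa$ has a countable discrete extension $L=K\cup\{e_n:n\in\omega\}$, with distinct points $e_n\notin K$, such that $\{e_n:n\in\omega\}$ is dense in $L$.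
\end{lemma}

\begin{proof}
Let $K\subseteq[0,1]^\kappa$, and for finite $F\subseteq\kappa$ write $d_F(x,y)=\max_{\xi\in F}|x(\xi)-y(\xi)|$. By Lemma~\ref{lem:graph} it suffices to find a sequence $(u_i)$ in $[0,1]^\kappa$ whose set of cluster points is exactly $K$. We approximate the matrix $(u_i(\xi))_{i,\xi}$ by finite blocks. A condition is a tuple $p=(n_p,F_p,u_p,\varepsilon_p)$ with $n_p\in\omega$, $F_p\subseteq\kappa$ finite, $\varepsilon_p>0$ rational, and $u_p(i,\xi)\in\mathbb Q\cap[0,1]$ defined for $i<n_p$, $\xi\in F_p$. Let $q\le p$ if $n_q\ge n_p$, $F_q\supseteq F_p$, $u_q$ extends $u_p$, $\varepsilon_q\le\varepsilon_p$, and for each $i$ with $n_p\le i<n_q$ some $x\in K$ has $|x(\xi)-u_q(i,\xi)|<\varepsilon_p$ for all $\xi\in F_p$. For transitivity, let $r\le q\le p$. Rows $i<n_q$ of $u_r$ agree with those of $u_q$ on $F_p$, and rows $n_q\le i<n_r$ are within $\varepsilon_q\le\varepsilon_p$ of a point of $K$ on $F_q\supseteq F_p$.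

Here no target sequence is prescribed, so every promise can be kept at once and no window arises. The poset is ccc by the $\Delta$-system lemma: every uncountable family of finite sets has an uncountable subfamily whose pairwise intersections all equal one set $R$. Given uncountably many conditions, pass to uncountably many with the same $n$ and $\varepsilon$. For each $F$ only countably many of them have $F_p=F$, so we may assume that the sets $F_p$ are distinct and have pairwise intersection $R$. There are countably many possibilities for the entries $u_p(i,\xi)$ with $i<n$, $\xi\in R$, so two conditions $p\ne q$ have the same entries. Then $(n,F_p\cup F_q,u_p\cup u_q,\varepsilon)$ extends both, as it has no new rows.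

A condition $p$ can be extended in two ways. One may enlarge $F_p$, putting $0$ in the new entries, and decrease $\varepsilon_p$; no row is added. One may also, given $x\in K$ and $0<\gamma\le\varepsilon_p$, add the row $i=n_p$ with rational entries within $\gamma$ of $x(\xi)$, $\xi\in F_p$. It follows that these sets, at most $\kappa$ in number, are dense:
\begin{itemize}
\item for $\xi<\kappa$ and $m\ge1$, the set of $p$ with $\xi\in F_p$, $n_p\ge m$, $\varepsilon_p\le1/m$;
\item for $m\in\omega$, finite $F\subseteq\kappa$, $v\in(\mathbb Q\cap[0,1])^F$ and rational $\rho>0$ such that $d_F(x,v)<\rho$ for some $x\in K$, the set of $p$ with $F\subseteq F_p$ such that some $i$ with $m\le i<n_p$ has $|u_p(i,\xi)-v(\xi)|<\rho$ for all $\xi\in F$.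
\end{itemize}
For the second kind, first extend so that $F\subseteq F_p$ and $n_p\ge m$, then add a row for $x$ with $\gamma=\min(\varepsilon_p,\rho-d_F(x,v))$.

Let $H$ be a filter meeting these sets. By the sets of the first kind, the union of the $u_p$, $p\in H$, defines $u_i\in[0,1]^\kappa$ for $i\in\omega$. Let $y\notin K$. As $K$ is closed, there are a finite $F$ and $\rho>0$ with $d_F(y,x)>2\rho$ for all $x\in K$. A common extension in $H$ of finitely many conditions from sets of the first kind gives $p\in H$ with $F\subseteq F_p$ and $\varepsilon_p\le\rho$. For $i\ge n_p$ take $s\in H$ with $s\le p$ and $n_s>i$; then $d_F(u_i,x)<\rho$ for some $x\in K$, so $d_F(u_i,y)>\rho$. Hence $y$ is not a cluster point. Let $x\in K$, and let a finite $F$, a rational $\rho>0$ and $m$ be given. Choose a rational $v$ with $d_F(x,v)<\rho$. The corresponding set of the second kind gives $i\ge m$ with $d_F(u_i,v)<\rho$, so $d_F(u_i,x)<2\rho$. Hence $x$ is a cluster point.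
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(1), ``only if'']
Let $\mathrm{Ext}(X,c_0)=0$. The ball $B=B_{X^*}$ is weak*-compact, and evaluation at a dense subset $S\subseteq X$ with $|S|\le\kappa$ embeds it in $\mathbb R^S$, so its weight is at most $\kappa$. Let $L=B\cup\{e_n:n\in\omega\}$ be given by Lemma~\ref{lem:dense}. The map $x\mapsto\hat x$, $\hat x(x^*)=x^*(x)$, is an isometry of $X$ onto a closed subspace of $C(B)$. Let $Z$ be the closed subspace of those $g\in C(L)$ with $g|_B=\hat x$ for some $x\in X$, and put $qg=x$. The operator $q$ is bounded, it is onto by the Tietze theorem, and its kernel $\{g\in C(L):g|_B=0\}$ is isometric to $c_0$ by Lemma~\ref{lem:cde}(c). So $q$ has a bounded right inverse $T$. Since $\{e_n\}$ is dense in $L$,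
\[
\|x\|=\|\hat x\|\le\|Tx\|=\sup_n|(Tx)(e_n)|\le\|T\|\,\|x\| .
\]
Thus $x\mapsto((Tx)(e_n))_n$ is an isomorphic embedding of $X$ into $\ell_\infty$.
\end{proof}

\section{Separability is necessary}\label{sec:sep}

A topological space is \emph{ccc} if every family of pairwise disjoint nonempty open sets is countable. We pass from extension operators to separability in two steps: an operator for a dense extension makes $K$ ccc, in ZFC, and $\mathrm{MA}_\kappa$ upgrades ccc to separability.

\begin{lemma}\label{lem:toccc}
Let $L=K\cup\{e_n:n\in\omega\}$ be a countable discrete extension of $K$ with $\{e_n\}$ dense in $L$. If there is an extension operator $E:C(K)\to C(L)$, then $K$ is ccc.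
\end{lemma}

\begin{proof}
Suppose that $U_\alpha$ $(\alpha<\omega_1)$ are pairwise disjoint nonempty open subsets of $K$. By Urysohn's lemma take $f_\alpha\in C(K)$ of norm one vanishing off $U_\alpha$. By density, $\sup_n|Ef_\alpha(e_n)|=\|Ef_\alpha\|\ge1$, so $|Ef_\alpha(e_{n(\alpha)})|>1/2$ for some $n(\alpha)$. Infinitely many $\alpha$ have the same $n(\alpha)=n$. Take $k$ of them, $\alpha_1,\dots,\alpha_k$, and let $s_i$ be the sign of $Ef_{\alpha_i}(e_n)$. The function $f=\sum_is_if_{\alpha_i}$ has norm one because the sets $U_{\alpha_i}$ are disjoint, and $Ef(e_n)>k/2$. So $\|E\|>k/2$ for every $k$, a contradiction.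
\end{proof}

\begin{example}\label{ex:nonsep}
Separability cannot be dropped from Theorem~\ref{thm:A}, and this is visible in ZFC. Let $K\subseteq\{0,1\}^{\omega_1}$ be the closed set of points with at most one coordinate equal to $1$. Its points are $0$ and the points $\chi_\xi$ with a $1$ at $\xi$, which are isolated; so $K$ has weight $\omega_1$ and is not ccc. With $A_\xi$ from Lemma~\ref{lem:sets}, let $t_n(\xi)=1$ if and only if $n\in A_\xi$. The cluster points of $(t_n)$ lie in $K$ because the sets $A_\xi\cap A_\eta$, $\xi\ne\eta$, are finite. For finite $J\subseteq\omega_1$ and any $\xi$, the points $t_n$ and $\chi_\xi$ agree on $J$ for all $n$ in the infinite set $A_\xi\setminus\bigcup_{\eta\in J\setminus\{\xi\}}A_\eta$. So each $\chi_\xi$ is a cluster point, and taking $\xi\notin J$ shows that $0$ is one too. By Lemmas~\ref{lem:graph} and~\ref{lem:toccc}, the resulting extension has no extension operator.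
\end{example}

\begin{lemma}\label{lem:sep}
Assume $\mathrm{MA}_\kappa$. Every ccc compact space $K$ of weight at most $\kappa$ is separable.
\end{lemma}

\begin{proof}
Let $\mathcal B$ be a base of nonempty open sets with $K\in\mathcal B$ and $|\mathcal B|\le\kappa$. If $\kappa=\omega$, choose a point in each member of $\mathcal B$. Let $\kappa\ge\omega_1$, so that $\mathrm{MA}_{\omega_1}$ holds. The plan is to cover $\mathcal B$ by countably many families with the finite intersection property, each of which yields a point by compactness.

Order $\mathcal B$ by inclusion. Two members are compatible exactly when they intersect, so $\mathcal B$ is a ccc poset with largest element $K$. Let $\mathbb S$ be the finite-support product of $\omega$ copies of $\mathcal B$: its conditions are the sequences $p=(p(n))_{n\in\omega}$ in $\mathcal B$ with $p(n)=K$ for all but finitely many $n$, ordered coordinatewise. Under $\mathrm{MA}_{\omega_1}$ finite-support products of ccc posets are ccc (see \cite{Kunen}), so $\mathbb S$ is ccc. For $U\in\mathcal B$ the set $\{p:p(n)\subseteq U\text{ for some }n\}$ is dense: given $p$, replace one coordinate equal to $K$ by $U$. Let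 $H$ be a filter meeting these at most $\kappa$ sets, and let $\mathcal G_n=\{U\in\mathcal B:p(n)\subseteq U\text{ for some }p\in H\}$. Then $\bigcup_n\mathcal G_n=\mathcal B$ and $K\in\mathcal G_n$. If $U_1,\dots,U_k\in\mathcal G_n$ are witnessed by $p_1,\dots,p_k\in H$ and $p\in H$ extends all $p_i$, then $\emptyset\ne p(n)\subseteq U_1\cap\dots\cap U_k$. By compactness there is $x_n\in\bigcap_{U\in\mathcal G_n}\overline U$. Let $W$ be a nonempty open set. By regularity there is $U\in\mathcal B$ with $\overline U\subseteq W$, and $U\in\mathcal G_n$ for some $n$; then $x_n\in W$. So $\{x_n:n\in\omega\}$ is dense.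
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
We show (a)$\Rightarrow$(e)$\Rightarrow$(b)$\Rightarrow$(a) and (e)$\Rightarrow$(d)$\Leftrightarrow$(c)$\Rightarrow$(a).

Assume (a). The extension given by Lemma~\ref{lem:dense} admits an extension operator, so $K$ is ccc by Lemma~\ref{lem:toccc} and separable by Lemma~\ref{lem:sep}. The implication (e)$\Rightarrow$(b) is Theorem~\ref{thm:A}, and (b) contains (a). If $\{x_n:n\in\omega\}$ is dense in $K$, then $f\mapsto(f(x_n))_n$ is an isometry of $C(K)$ into $\ell_\infty$, so (e) implies (d). The equivalence of (c) and (d) is part (1), since $\mathrm{dens}\,C(K)\le\kappa$. Finally assume (c) and let $L$ be a countable discrete extension of $K$. If $L\setminus K$ is finite, use Lemma~\ref{lem:cde}(a). Otherwise the sequence \eqref{eq:seq} splits, and a bounded right inverse of the restriction map is an extension operator.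
\end{proof}

\begin{thebibliography}{9}

\bibitem{AK}
Antonio Avil\'es, Maciej Korpalski, \emph{Barely alternating real almost chains and extension operators for compact lines}, arXiv:2403.19327 (2024).

\bibitem{Kunen}
Kunen, \emph{Set Theory}.

\end{thebibliography}
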